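\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Metrics on the two-sphere whose Gaussian curvature\\ generates a circle action}


\begin{abstract}
A Riemannian metric on the oriented two-sphere determines an area form and a curvature function, hence a Hamiltonian flow along the level curves of the curvature. We show that there are metrics with non-constant curvature for which all orbits of this flow share a common period. They are found arbitrarily close to the round metric, conformal to it, and of positive curvature. The method is to freeze the level sets of the curvature and to let its values be determined by the enclosed area; this turns the question into a nonlocal elliptic equation, which is solved by Lyapunov--Schmidt reduction. We also determine exactly which functions occur as the first-order term of the curvature of such metrics near the round one, and we obtain arbitrarily many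 pairwise non-isometric examples with the same area and the same curvature range.
\end{abstract}

\section{The question and the results}

Let $g$ be a Riemannian metric on $S^2$, with a fixed orientation, and let $\mu_g$ and $K_g$ be its area form and Gaussian curvature. Area forms are positive with respect to the orientation, and we use the same letter for an area form and for the measure it defines. If $\mu$ is an area form and $f$ a smooth function on $S^2$, the Hamiltonian vector field $X_f$ is defined by $\mu(X_f,\cdot)=df$. (The opposite sign convention reverses time and changes nothing below.) Its flow is denoted $\phi_f^t$. We call the flow \emph{fully periodic} if $\phi_f^T=\mathrm{id}$ for some $T>0$, so that it defines a circle action. The metric alone thus singles out one Hamiltonian flow, that of $K_g$ on $(S^2,\mu_g)$. It moves points along the level curves of the curvature with speed $|\nabla K_g|_g$. We study the following condition on $g$: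
\begin{itemize}
\item[(P)] $K_g$ is non-constant, and its Hamiltonian flow on $(S^2,\mu_g)$ is fully periodic.
\end{itemize}
The question, from Asselle and Benedetti \cite{AB}, is whether any metric satisfies (P). We show that the answer is yes.

\subsection*{What the condition measures}

Let $S^2\subset\mathbb R^3$ be the unit sphere with coordinate functions $x_1,x_2,x_3$, round metric $g_0$, area form $\mu_0$, and Laplacian $\Delta$ normalized by $\Delta x_i=-2x_i$. In cylindrical coordinates about the third axis $\mu_0=\pm\,dx_3\wedge d\theta$ (Archimedes). Hence the Hamiltonian flow of $x_3$ is the rotation about the third axis at unit speed, and $x_3$ pushes $\mu_0$ forward to $2\pi$ times Lebesgue measure on $[-1,1]$. We use the known classification of fully periodic flows: up to a change of coordinates and constant factors, this is the only non-trivial example.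

\begin{proposition}[Classification]\label{fact}
Let $f$ be non-constant with fully periodic flow on $(S^2,\mu)$. Then there are a diffeomorphism $\psi$ of $S^2$ and constants $a,c\ne0$ and $a_0$ such that $f=a\,x_3\circ\psi+a_0$ and $\mu=c\,\psi^*\mu_0$. In particular, $f$ has exactly two critical points, both non-degenerate, and $f_*\mu$ is a constant multiple of Lebesgue measure on $[\min f,\max f]$.
\end{proposition}

Here $\psi$ may reverse the orientation, and then $c<0$. We express the last property by saying that $f$ is \emph{uniformly distributed} with respect to $\mu$. Conversely, a function with exactly two critical points that is uniformly distributed has fully periodic flow (Lemma~\ref{lem:period}). So (P) says two things: $K_g$ has exactly two critical points, and area is spread evenly over the values of $K_g$.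

Beyond the topological requirement, (P) therefore constrains only the function of one variable $c\mapsto\mu_g(\{K_g<c\})$, whereas a metric in a given conformal class depends on a function of two variables. This count suggests that examples are plentiful. The first candidates fail, however: no metric of revolution satisfies (P), as we recall in Section~\ref{sec:first}. The reason for that failure points to the examples that do work.

\subsection*{Results}

\begin{theorem}\label{thm:A}
For every sufficiently small $\varepsilon>0$ there is $u\in C^\infty(S^2)$ such that $g=e^{2u}g_0$ has area $4\pi$ and curvature $K$ with the following properties: $K$ has exactly two critical points, $K(S^2)=[1-\varepsilon,1+\varepsilon]$, and the Hamiltonian flow of $K$ on $(S^2,\mu_g)$ satisfies $\phi_K^{2\pi/\varepsilon}=\mathrm{id}$. In particular, \textup{(P)} holds. Moreover $\|u\|_{C^m}\le C_m\varepsilon$ for every $m$, with $C_m$ independent of $\varepsilon$.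
\end{theorem}

Thus the metrics are as $C^\infty$-close to $g_0$ as we wish, and their curvature is positive. The next theorem describes all first-order behaviors near $g_0$.

\begin{theorem}\label{thm:B}
For $k\in C^\infty(S^2)$ the following are equivalent.
\begin{itemize}
\item[(a)] $k$ is non-constant, and there are $\varepsilon_n\downarrow0$ and smooth $u_n\to0$ in $C^1$ such that $g_n=e^{2u_n}g_0$ has area $4\pi$, satisfies \textup{(P)}, and $(K_{g_n}-1)/\varepsilon_n\to k$ uniformly.
\item[(b)] $k$ is non-constant, its Hamiltonian flow on $(S^2,\mu_0)$ is fully periodic, and $\int k\,\mu_0=\int k\,x_i\,\mu_0=0$ for $i=1,2,3$.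
\end{itemize}
If \textup{(b)} holds, then for all small $\varepsilon>0$ there are smooth $u_\varepsilon$, with metrics $e^{2u_\varepsilon}g_0$ of area $4\pi$ satisfying \textup{(P)} and curvatures $K_\varepsilon$, such that $\|u_\varepsilon\|_{C^m}=O(\varepsilon)$ and $(K_\varepsilon-1)/\varepsilon\to k$ in $C^m$ for every $m$.
\end{theorem}

\begin{corollary}\label{cor:C}
For each positive root $t$ of $\tan t=t$ the function $k_t=x_3\cos(tx_1)+x_2\sin(tx_1)$ satisfies \textup{(b)}, and for small $\varepsilon>0$ the construction in Theorem~\ref{thm:B} yields metrics $g_{t,\varepsilon}$ satisfying \textup{(P)}, of area $4\pi$ and curvature range $[1-\varepsilon,1+\varepsilon]$. For finitely many distinct roots and all $\varepsilon$ below a bound depending on these roots, the metrics are pairwise non-isometric. Hence for every $N$ there are $N$ pairwise non-isometric metrics satisfying \textup{(P)} with the same area and the same curvature range.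
\end{corollary}

Section~\ref{sec:first} finds the functions $k_t$ by a computation to first order. Section~\ref{sec:period} relates periods to areas. Sections~\ref{sec:freeze} and~\ref{sec:LS} set up the nonlocal equation and solve it up to three numbers. Section~\ref{sec:A} makes these numbers vanish in a symmetric case, with one parameter, and so proves Theorem~\ref{thm:A}. Sections~\ref{sec:suff} and~\ref{sec:nec} prove Theorem~\ref{thm:B}, and Section~\ref{sec:C} proves the corollary.

Throughout, $\|\cdot\|$ is the sup norm, integrals are over $S^2$ unless indicated, and we use $\int x_ix_j\,\mu_0=\frac{4\pi}3\delta_{ij}$ and the formula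
\begin{equation}\label{eq:curv}
K=e^{-2u}(1-\Delta u)\qquad\text{for the curvature of } e^{2u}g_0 .
\end{equation}

\section{What the first order shows}\label{sec:first}

\subsection*{Why metrics of revolution fail}

Let $g=dr^2+\rho(r)^2d\theta^2$, $0\le r\le\ell$, be a metric of revolution on $S^2$, with $\rho=0$ at both ends, $\rho'(0)=1$ and $\rho'(\ell)=-1$. Scaling $g$ preserves (P), so let the area be $4\pi$. Use $s=-1+\int_0^r\rho\in[-1,1]$ as coordinate and put $f(s)=\rho^2$. Then $g=ds^2/f+f\,d\theta^2$ and $\mu_g=\pm\,ds\wedge d\theta$. Since $d/ds=\rho^{-1}d/dr$, we find $f'=2\,d\rho/dr$ and $f''=2\rho^{-1}d^2\rho/dr^2=-2K$. Thus $f(\pm1)=0$ and $f'(\pm1)=\mp2$, so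
\begin{equation}\label{eq:rev}
\int_{-1}^1sK\,ds=-\tfrac12\big[sf'\big]_{-1}^{1}+\tfrac12\int_{-1}^1f'\,ds=-\tfrac12\big(f'(1)+f'(-1)\big)=0 .
\end{equation}
Suppose (P) holds. The function $K=h(s)$ is critical at both poles, because $dK$ is there a rotation-invariant covector. By Proposition~\ref{fact} there are no other critical points, so $h$ is strictly monotone. A continuous strictly monotone function that pushes Lebesgue measure on $[-1,1]$ forward to a uniform measure is affine. Hence $K=a_0+as$ with $a\ne0$, and $\int_{-1}^1 sK\,ds=2a/3\neq0$ contradicts \eqref{eq:rev}.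

The mechanism is this: uniform distribution and rotational symmetry force $K$ to be essentially the height function, and curvature does not tolerate a first moment against height.

\subsection*{The linearized problem}

The following first-order discussion is heuristic; it only serves to find the right functions. Consider $g=e^{2u}g_0$ with $u=\varepsilon v$. By \eqref{eq:curv},
\[
K=1+\varepsilon Lv+O(\varepsilon^2),\qquad L=-\Delta-2 .
\]
The eigenvalues of $L$ are $l(l+1)-2$, $l\ge0$, so $\ker L=\operatorname{span}(x_1,x_2,x_3)$. As $L$ is self-adjoint, $k=Lv$ must be orthogonal to $x_1,x_2,x_3$. This is again the vanishing of first moments. Area $4\pi$ requires $\int v\,\mu_0=0$ to first order, hence $\int k\,\mu_0=0$. Finally, to leading order (P) asks that the Hamiltonian flow of $k$ on $(S^2,\mu_0)$ be fully periodic. By Proposition~\ref{fact} we are led to a concrete problem: find a diffeomorphism $\psi$ preserving $\mu_0$ with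
\begin{equation}\label{eq:moments}
\int(x_3\circ\psi)\,x_i\,\mu_0=0,\qquad i=1,2,3 .
\end{equation}
The identity does not work, since $\int x_3^2\,\mu_0=4\pi/3$. We have to wind the level sets of the height around until the correlation with every linear function cancels.

\subsection*{The twist}

A simple area-preserving winding is to rotate about the first axis by an angle proportional to $x_1$:
\begin{equation}\label{eq:twist}
\psi_t(x_1,x_2,x_3)=\big(x_1,\;x_2\cos tx_1-x_3\sin tx_1,\;x_2\sin tx_1+x_3\cos tx_1\big).
\end{equation}
It is smooth with inverse $\psi_{-t}$. In cylindrical coordinates $(x_1,\varphi)$ about the first axis it reads $(x_1,\varphi)\mapsto(x_1,\varphi+tx_1)$ and $\mu_0=\pm\,dx_1\wedge d\varphi$, so $\psi_t^*\mu_0=\mu_0$. Put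
\[
k_t=x_3\circ\psi_t=x_3\cos tx_1+x_2\sin tx_1 .
\]
Let $R(x_1,x_2,x_3)=(-x_1,-x_2,x_3)$, a rotation by $\pi$. Then $k_t\circ R=k_t$, while $x_1$ and $x_2$ change sign under $R$; so the first two moments vanish for every $t$. In the third, the term $x_2x_3\sin tx_1$ integrates to zero by the reflection $x_2\mapsto-x_2$, and the average of $x_3^2$ over the circle at height $x_1=s$ is $(1-s^2)/2$. Integrating by parts twice, we find for $t>0$
\begin{equation}\label{eq:Phi3}
\int k_tx_3\,\mu_0=\pi\int_{-1}^1(1-s^2)\cos(ts)\,ds
=\frac{2\pi}{t}\int_{-1}^1s\sin(ts)\,ds=\frac{4\pi(\sin t-t\cos t)}{t^3}.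
\end{equation}
The boundary term vanishes in the first step, and in the second $\int_{-1}^1s\sin(ts)\,ds=-\frac{2\cos t}{t}+\frac{2\sin t}{t^2}$. The right side of \eqref{eq:Phi3} is $4/\pi>0$ at $t=\pi$ and $-4\pi/(\frac{3\pi}2)^3<0$ at $t=\frac{3\pi}2$. For $t>0$ it vanishes exactly at the roots of $\tan t=t$, so there is a root between these two values, and there $\psi_t$ satisfies \eqref{eq:moments}.

It remains to pass from a first-order solution to an exact one. The difficulty is that uniform distribution of $K$ refers to the area form of the unknown metric itself. Section~\ref{sec:freeze} deals with this point.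

\section{Periods and enclosed areas}\label{sec:period}

\begin{lemma}\label{lem:period}
Let $\mu$ be an area form on $S^2$ and let $f\in C^\infty(S^2)$ have exactly two critical points and range $[\alpha,\beta]$. For $\alpha<c<\beta$ the level set $\{f=c\}$ is a single closed orbit of the Hamiltonian flow of $f$, of minimal period
\begin{equation}\label{eq:tau}
\tau(c)=\frac{d}{dc}\,\mu(\{f<c\}).
\end{equation}
Consequently, if $\mu(\{f<c\})=T(c-\alpha)$ for $\alpha\le c\le\beta$, then $\phi_f^T=\mathrm{id}$.
\end{lemma}

\begin{proof}
The two critical points are a minimum point $p_-$ and a maximum point $p_+$. On $S^2\setminus\{p_\pm\}$ the flow of $\nabla f/|\nabla f|^2$ (for any auxiliary metric) raises $f$ at unit speed. A trajectory exists as long as its $f$-value stays in $(\alpha,\beta)$, because it remains in a compact set $\{c_1\le f\le c_2\}$ free of critical points while $f$ ranges over $[c_1,c_2]\subset(\alpha,\beta)$. This flow identifies $\{f=c\}\times(\alpha,\beta)$ with the connected set $S^2\setminus\{p_\pm\}$. So $\{f=c\}$ is a compact connected $1$-manifold, that is, a circle.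 The field $X_f$ is tangent to it without zeros, so the circle is one closed orbit.

Near a regular value choose an arc $c\mapsto q(c)$ with $f(q(c))=c$. The return time $\tau(c)$ is smooth by the implicit function theorem, and $(c,s)\mapsto\phi_f^s(q(c))$, $0\le s<\tau(c)$, covers a band around the level exactly once. In these coordinates $\mu(\partial_s,\partial_c)=\mu(X_f,\partial_c)=df(\partial_c)=1$, so $\mu=\pm\,dc\wedge ds$. The band between nearby levels $c_1<c_2$ therefore has area $\int_{c_1}^{c_2}\tau$, which gives \eqref{eq:tau}. If $\mu(\{f<c\})=T(c-\alpha)$, then $\tau\equiv T$, and $p_\pm$ are fixed points, so $\phi_f^T=\mathrm{id}$.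
\end{proof}

\section{Freezing the level sets of the curvature}\label{sec:freeze}

Suppose we decide in advance that the level sets of $K$ are to be those of $k=x_3\circ\psi$, with $\psi$ preserving $\mu_0$. If $g$ has area $4\pi$, condition (P) with range $[1-\varepsilon,1+\varepsilon]$ and with $K$ an increasing function of $k$ leaves no further choice. Each value must be reached when the right amount of area has been enclosed:
\begin{equation}\label{eq:wish}
K(p)=1-\varepsilon+\frac{\varepsilon}{2\pi}\,\mu_g\big(\{k<k(p)\}\big).
\end{equation}
The right side depends on $u$ only through an integral of $e^{2u}$, so \eqref{eq:wish} together with \eqref{eq:curv} is a semilinear elliptic equation for $u$ with a nonlocal term that loses no derivatives. We first study that term.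

\subsection*{The area operator}

For $v\in C^0(S^2)$ put
\[
I(v)(q)=\int_{\{x_3<x_3(q)\}}v\,\mu_0=V(x_3(q)),\qquad V(s)=2\pi\int_{-1}^s\bar v(\sigma)\,d\sigma,
\]
where $\bar v(\sigma)$ is the average of $v$ over the circle $\{x_3=\sigma\}$. As $\bar v$ is continuous on $[-1,1]$, we have $V\in C^1([-1,1])$ and $I(v)\in C^1(S^2)$, with
\begin{equation}\label{eq:dI}
d\,I(v)=2\pi\operatorname{Av}(v)\,dx_3,\qquad \operatorname{Av}(v)=\frac1{2\pi}\int_0^{2\pi}v\circ\mathrm{Rot}_\theta\,d\theta,
\end{equation}
where $\mathrm{Rot}_\theta$ is the rotation about the third axis. Differentiating under the integral shows that $\operatorname{Av}$ is bounded on every $C^m(S^2)$. With $\|I(v)\|\le4\pi\|v\|$, formula \eqref{eq:dI} gives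
\begin{equation}\label{eq:Igain}
\|I(v)\|_{C^{m+1}}\le C_m\|v\|_{C^m}\qquad(m\ge0).
\end{equation}
In particular nothing goes wrong at the poles, where the level circles collapse. Finally $I(1)=2\pi(1+x_3)$.

\subsection*{Families}

Let $\Lambda\subset\mathbb R^d$ be compact and let $\psi_\lambda$ be diffeomorphisms of $S^2$ with $\psi_\lambda^*\mu_0=\mu_0$, defined for $\lambda$ in an open neighborhood $U$ of $\Lambda$ and such that $\psi_\lambda(p)$ and $\psi_\lambda^{-1}(p)$ are smooth in $(\lambda,p)\in U\times S^2$. Put $k_\lambda=x_3\circ\psi_\lambda$ and, for $w\in C^0(S^2)$,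
\begin{align*}
F_\lambda(w)(p)&=\int_{\{k_\lambda<k_\lambda(p)\}}w\,\mu_0=\big(I(w\circ\psi_\lambda^{-1})\circ\psi_\lambda\big)(p),\\
J_\lambda(w)&=\frac1{2\pi}F_\lambda(w)-\frac1{4\pi}\int w\,\mu_0 .
\end{align*}
When $\int e^{2u}\mu_0=4\pi$, the right side of \eqref{eq:wish} is $1+\varepsilon J_\lambda(e^{2u})$. Subtracting $\frac1{4\pi}\int w\,\mu_0$ instead of $1$ makes $J_\lambda$ linear; it also means that the area need not be imposed, as Proposition~\ref{prop:eq} shows. We shall use three properties, for $\lambda\in\Lambda$.
\begin{itemize}
\item[(J1)] $\|J_\lambda w\|\le3\|w\|$, and $J_\lambda(1)=(1+k_\lambda)-1=k_\lambda$.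
\item[(J2)] For fixed $w\in C^0$ the map $\lambda\mapsto J_\lambda(w)\in C^0$ is continuous. Indeed $\lambda\mapsto w\circ\psi_\lambda^{-1}$ is continuous into $C^0$ by uniform continuity of $w$, $I$ is bounded on $C^0$, and composition with $\psi_\lambda$ is an isometry of $C^0$ that depends continuously on $\lambda$ when applied to a fixed function.
\item[(J3)] $\|J_\lambda w\|_{C^m}\le C_m\|w\|_{C^m}$ for every $m$, uniformly in $\lambda$. This follows from \eqref{eq:Igain}, because composition with $\psi_\lambda^{\pm1}$ is bounded on $C^m$ uniformly in $\lambda\in\Lambda$.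
\end{itemize}

\begin{proposition}\label{prop:eq}
Let $\varepsilon>0$ and let $u\in C^\infty(S^2)$ solve
\begin{equation}\label{eq:main}
1-\Delta u=e^{2u}\big(1+\varepsilon J_\lambda(e^{2u})\big).
\end{equation}
Then $g=e^{2u}g_0$ has area $4\pi$ and curvature $K=1+\varepsilon J_\lambda(e^{2u})$, with exactly two critical points and $K(S^2)=[1-\varepsilon,1+\varepsilon]$. Moreover $\phi_K^{2\pi/\varepsilon}=\mathrm{id}$ on $(S^2,\mu_g)$.
\end{proposition}

\begin{proof}
Let $w=e^{2u}$, $\mu=\mu_g=w\mu_0$, $M=\int\mu$ and $F=F_\lambda(w)$. The formula for $K$ follows from \eqref{eq:main} and \eqref{eq:curv}. By the description of $I$ applied to $w\circ\psi_\lambda^{-1}$, we have $F=V\circ k_\lambda$ with $V\in C^1([-1,1])$, $V(-1)=0$, $V(1)=M$, and $V'>0$ because $w>0$. Hence $dF=V'(k_\lambda)\,dk_\lambda$ vanishes exactly at the two critical points of $k_\lambda=x_3\circ\psi_\lambda$. The set $\{F<V(c)\}=\{k_\lambda<c\}$ has $\mu$-area $V(c)$, by definition of $F$. Therefore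
\begin{equation}\label{eq:unif}
\mu(\{F<s\})=s\qquad(0\le s\le M),
\end{equation}
so $F_*\mu$ is Lebesgue measure on $[0,M]$. It follows that $\int wF\,\mu_0=M^2/2$, and
\[
\int wJ_\lambda(w)\,\mu_0=\frac1{2\pi}\cdot\frac{M^2}2-\frac{M^2}{4\pi}=0 .
\]
Integrating \eqref{eq:main} now gives $4\pi=M$. So $K=1-\varepsilon+\frac{\varepsilon}{2\pi}F$ has range $[1-\varepsilon,1+\varepsilon]$ and the two critical points of $F$. By \eqref{eq:unif}, $\mu(\{K<c\})=\frac{2\pi}\varepsilon(c-1+\varepsilon)$ for $c$ in this range, and Lemma~\ref{lem:period} applies with $T=2\pi/\varepsilon$.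
\end{proof}

\section{Solving the equation up to three numbers}\label{sec:LS}

With $L=-\Delta-2$ as before, put
\[
N(u)=e^{2u}-1-2u,\qquad P_\lambda(u)=N(u)+\varepsilon e^{2u}J_\lambda(e^{2u}).
\]
Then \eqref{eq:main} reads $Lu=P_\lambda(u)$. The operator $L$ is not invertible: its kernel is spanned by the $x_i$. We therefore solve the equation first modulo $\ker L$. Let
\[
Qf=f-\frac3{4\pi}\sum_i\Big(\int fx_i\,\mu_0\Big)x_i
\]
be the $L^2$-orthogonal projection onto $(\ker L)^\perp$, and $S:(\ker L)^\perp\to H^2\cap(\ker L)^\perp$ the inverse of $L$. Since $C^0\subset L^2$ and $H^2\subset C^0$ in dimension two, $SQ$ is a bounded operator on $C^0$; let $B>0$ be its norm.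

\begin{proposition}\label{prop:LS}
There are $\varepsilon_0,C>0$ such that for $0<\varepsilon<\varepsilon_0$ and $\lambda\in\Lambda$ there is a unique $u_\lambda\in C^0$ with $\|u_\lambda\|\le2B\varepsilon$ and $u_\lambda=SQP_\lambda(u_\lambda)$. It satisfies
\begin{equation}\label{eq:red}
Lu_\lambda=P_\lambda(u_\lambda)-\sum_ib_i(\lambda)x_i,\qquad b_i(\lambda)=\frac3{4\pi}\int P_\lambda(u_\lambda)\,x_i\,\mu_0 .
\end{equation}
The map $\lambda\mapsto b(\lambda)\in\mathbb R^3$ is continuous, and
\begin{equation}\label{eq:b}
\Big|\frac{4\pi}{3\varepsilon}\,b(\lambda)-\Phi(\lambda)\Big|\le C\varepsilon,\qquad\Phi_i(\lambda)=\int k_\lambda x_i\,\mu_0 .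
\end{equation}
Moreover $u_\lambda\in C^\infty$, and $\|u_\lambda\|_{C^m}\le C_m\varepsilon$ for every $m$, with $C_m$ independent of $\lambda$ and $\varepsilon$.
\end{proposition}

So if $b(\lambda)=0$, then $u_\lambda$ is a smooth solution of \eqref{eq:main}, and Proposition~\ref{prop:eq} applies. By \eqref{eq:b}, the three numbers $b_i$ are to leading order constant multiples of the first moments of $k_\lambda$ met in \eqref{eq:moments}, and the parameter $\lambda$ is there to make them vanish.

\begin{proof}
\emph{Existence.} Let $\|u\|,\|v\|\le r\le1$. Since $N'(u)=2(e^{2u}-1)$,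
\begin{equation}\label{eq:N}
\|N(u)-N(v)\|\le2(e^{2r}-1)\|u-v\|\le4e^2r\,\|u-v\| .
\end{equation}
Writing the difference as $e^{2u}J_\lambda(e^{2u}-e^{2v})+(e^{2u}-e^{2v})J_\lambda(e^{2v})$ and using $\|e^{2u}-e^{2v}\|\le2e^2\|u-v\|$ and (J1), we get
\begin{equation}\label{eq:EJ}
\|e^{2u}J_\lambda(e^{2u})-e^{2v}J_\lambda(e^{2v})\|\le12e^4\|u-v\| .
\end{equation}
Put $r=2B\varepsilon$ and $\Psi_\lambda=SQP_\lambda$. For $\varepsilon$ small we have $r\le1$, and $\Psi_\lambda$ has Lipschitz constant at most $B(4e^2r+12e^4\varepsilon)\le\frac12$ on the ball $\|u\|\le r$. Moreover $P_\lambda(0)=\varepsilon J_\lambda(1)=\varepsilon k_\lambda$ and $\|k_\lambda\|=1$, so $\|\Psi_\lambda(0)\|\le B\varepsilon=r/2$. Thus $\Psi_\lambda$ is a contraction of this ball and has a unique fixed point $u_\lambda$ in it. Applying $L$ to $u_\lambda=SQP_\lambda(u_\lambda)$ gives $Lu_\lambda=QP_\lambda(u_\lambda)$, which is \eqref{eq:red}.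

\emph{Continuity.} From $u_\lambda=\Psi_\lambda(u_\lambda)$ and $u_{\lambda'}=\Psi_{\lambda'}(u_{\lambda'})$ we get
\[
\|u_\lambda-u_{\lambda'}\|\le\tfrac12\|u_\lambda-u_{\lambda'}\|+\|\Psi_\lambda(u_{\lambda'})-\Psi_{\lambda'}(u_{\lambda'})\| ,
\]
and by (J2), with $\lambda'$ fixed, the last term tends to $0$ as $\lambda\to\lambda'$. So $\lambda\mapsto u_\lambda\in C^0$ is continuous; by \eqref{eq:N}, \eqref{eq:EJ} and (J2), so are $P_\lambda(u_\lambda)$ and $b(\lambda)$.

\emph{Estimate \eqref{eq:b}.} We have $\frac{4\pi}{3\varepsilon}b_i=\frac1\varepsilon\int N(u_\lambda)x_i\,\mu_0+\int e^{2u_\lambda}J_\lambda(e^{2u_\lambda})x_i\,\mu_0$. By \eqref{eq:N} with $v=0$, $\|N(u_\lambda)\|\le4e^2r^2=O(\varepsilon^2)$. By \eqref{eq:EJ} with $v=0$, $\|e^{2u_\lambda}J_\lambda(e^{2u_\lambda})-k_\lambda\|\le12e^4r=O(\varepsilon)$.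

\emph{Regularity.} All bounds $O(\varepsilon)$ are uniform in $\lambda$. The function $u=u_\lambda\in H^2$ solves $-\Delta u=f$ with $f=2u+P_\lambda(u)-\sum_ib_ix_i$. Here $f\in C^0$ and $\|f\|=O(\varepsilon)$, so by $L^p$ theory $u\in W^{2,4}\subset C^1$ with norm $O(\varepsilon)$. Suppose $u\in C^m$, $m\ge1$, with norm $O(\varepsilon)$. Then $e^{2u}$ is bounded in $C^m$, hence so is $J_\lambda(e^{2u})$ by (J3), and $f\in C^m$ with norm $O(\varepsilon)$. Therefore $u\in W^{m+2,4}\subset C^{m+1}$ with norm $O(\varepsilon)$, and induction on $m$ finishes the proof.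
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

There are three numbers $b_i$ to control. The twist family is invariant under the rotation $R$, and this removes two of them exactly, not only to first order. The third is then handled by one parameter and the intermediate value theorem.

Take $\Lambda=[\pi,\frac{3\pi}2]$ and the twists $\psi_t$ of \eqref{eq:twist}, so that $k_t\circ R=k_t$ and $R^*\mu_0=\mu_0$. The sublevel sets of $k_t$ are $R$-invariant. Hence $F_t(w\circ R)=F_t(w)$, and $F_t(w)$, being a function of $k_t$, is itself $R$-invariant. Thus $J_t(w\circ R)=J_t(w)=J_t(w)\circ R$. The operators $S$, $Q$, $N$ also commute with composition by $R$: it is an isometry of $g_0$, and it preserves $\ker L$. So $u_t\circ R$ is a fixed point of $SQP_t$ in the same ball as $u_t$, and by uniqueness $u_t\circ R=u_t$. Then $P_t(u_t)$ is $R$-invariant, while $x_1$ and $x_2$ change sign under $R$. Hence $b_1(t)=b_2(t)=0$.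

By \eqref{eq:Phi3}, $\Phi_3(\pi)>0>\Phi_3(\frac{3\pi}2)$. By \eqref{eq:b}, for all small $\varepsilon>0$ the continuous function $b_3$ satisfies $b_3(\pi)>0>b_3(\frac{3\pi}2)$, so $b_3(t_*)=0$ for some $t_*\in(\pi,\frac{3\pi}2)$. Then $b(t_*)=0$ and $u=u_{t_*}$ is a smooth solution of \eqref{eq:main}. Proposition~\ref{prop:eq} gives the asserted properties of $g$ and $K$, and Proposition~\ref{prop:LS} the bounds on $u$. Since its range is $[1-\varepsilon,1+\varepsilon]$, $K$ is non-constant, so (P) holds. \qed

\section{Theorem~\ref{thm:B}: from the first-order term to metrics}\label{sec:suff}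

Assume (b). We prove the last statement of Theorem~\ref{thm:B}; it contains (b)$\Rightarrow$(a). In general there is no symmetry, so we need three parameters, and the question is in which directions to move the level sets of $k$.

\emph{Normalization.} By Proposition~\ref{fact}, $k=a\,x_3\circ\psi+a_0$ and $\mu_0=c\,\psi^*\mu_0$. Comparing total areas, $c=\pm1$; if $c=-1$ we compose $\psi$ with the reflection $x_2\mapsto-x_2$, which does not change $x_3\circ\psi$. So $\psi^*\mu_0=\mu_0$, and $a_0=0$ because $\int k\,\mu_0=0=\int x_3\,\mu_0$. Composing $\psi$ with the rotation by $\pi$ about the first axis we may take $a>0$. The function $k/a$ also satisfies (b), and if the last statement of Theorem~\ref{thm:B} holds for $k/a$ with functions $u_\varepsilon'$, it holds for $k$ with $u_\varepsilon=u'_{a\varepsilon}$. So let $a=1$ and $k=x_3\circ\psi$.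

\emph{Choice of directions.} Let $\{f,h\}=df(X_h)$ be the Poisson bracket of $\mu_0$. It is antisymmetric and a derivation in each entry, and $\int\{f,h\}\,\mu_0=0$ since $X_h$ preserves $\mu_0$. Integrating $\{fh,g\}=f\{h,g\}+h\{f,g\}$ we obtain
\begin{equation}\label{eq:bracket}
\int\{f,g\}\,h\,\mu_0=\int f\,\{g,h\}\,\mu_0 .
\end{equation}
If we move $k$ by the Hamiltonian flow of a function $h$, the derivative of the moment $\int kx_i\,\mu_0$ is $\int x_i\{k,h\}\,\mu_0=\int\{x_i,k\}\,h\,\mu_0$. This suggests the generators
\[
\eta_i=\{x_i,k\},\qquad i=1,2,3,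
\]
for which the derivative matrix is a Gram matrix.

\begin{lemma}\label{lem:indep}
The functions $\eta_1,\eta_2,\eta_3$ are linearly independent.
\end{lemma}

\begin{proof}
Otherwise $\{e\cdot x,k\}=0$ for some unit vector $e\in\mathbb R^3$, where $e\cdot x=\sum_i e_ix_i$. The Hamiltonian flow of $e\cdot x$ is the rotation about $e$, so $k$ is invariant under these rotations and $k=h(e\cdot x)$, with $h$ continuous on $[-1,1]$ and smooth inside. The points $\pm e$ are critical for $k$, since $dk$ is there a rotation-invariant covector. As $k=x_3\circ\psi$ has exactly two critical points, $h'\ne0$ on $(-1,1)$ and $h$ is strictly monotone. Both $k$ and $e\cdot x$ push $\mu_0$ forward to $2\pi$ times Lebesgue measure on $[-1,1]$, so $h$ preserves Lebesgue measure on $[-1,1]$ and $h(s)=\pm s$. Then $\int k\,(e\cdot x)\,\mu_0=\pm\frac{4\pi}3\ne0$, contrary to (b).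
\end{proof}

This is the argument that excluded metrics of revolution; here the vanishing of the first moments is used as a non-degeneracy condition.

\emph{Solving $b=0$.} Let $\chi_\lambda$ be the time-one map of the Hamiltonian flow of $\sum_j\lambda_j\eta_j$ on $(S^2,\mu_0)$, $\lambda\in\mathbb R^3$. Let $\Lambda\subset\mathbb R^3$ be the closed unit ball and put $\psi_\lambda=\psi\circ\chi_\lambda$. Since $\chi_\lambda^{-1}=\chi_{-\lambda}$, this is a family as in Section~\ref{sec:freeze}, with $k_\lambda=k\circ\chi_\lambda$. The function $\Phi$ of \eqref{eq:b} is smooth, $\Phi(0)=0$ by (b), and by \eqref{eq:bracket}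
\[
\partial_{\lambda_j}\Phi_i(0)=\int\{k,\eta_j\}\,x_i\,\mu_0=\int\{x_i,k\}\,\eta_j\,\mu_0=\int\eta_i\eta_j\,\mu_0=:G_{ij}.
\]
By Lemma~\ref{lem:indep} the Gram matrix $G$ is invertible. For $0<\varepsilon<\varepsilon_0$ consider the continuous map
\[
\Theta(\lambda)=\lambda-G^{-1}\Big(\frac{4\pi}{3\varepsilon}\,b(\lambda)\Big),\qquad|\lambda|\le1 .
\]
From $\Phi(\lambda)=G\lambda+O(|\lambda|^2)$ and \eqref{eq:b} we get $|\Theta(\lambda)|\le C'(|\lambda|^2+\varepsilon)$ with $C'$ independent of $\varepsilon$. If also $4C'^2\varepsilon\le1$ and $2C'\varepsilon\le1$, then $\Theta$ maps the ball $|\lambda|\le2C'\varepsilon$ into itself. Since $b$ is only known to be continuous, we use Brouwer's theorem: $\Theta$ has a fixed point $\lambda_\varepsilon$ in this ball, and there $b(\lambda_\varepsilon)=0$.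

So $u_\varepsilon=u_{\lambda_\varepsilon}$ is a smooth solution of \eqref{eq:main}, and $\|u_\varepsilon\|_{C^m}=O(\varepsilon)$. By Proposition~\ref{prop:eq}, $e^{2u_\varepsilon}g_0$ has area $4\pi$, satisfies (P), and (for $a=1$) has curvature range $[1-\varepsilon,1+\varepsilon]$. Finally,
\[
\frac{K_\varepsilon-1}\varepsilon=J_{\lambda_\varepsilon}(e^{2u_\varepsilon})=k_{\lambda_\varepsilon}+J_{\lambda_\varepsilon}(e^{2u_\varepsilon}-1)\longrightarrow k
\]
in every $C^m$, by (J3) and $\lambda_\varepsilon\to0$. This proves the last statement of Theorem~\ref{thm:B}, and with it (b)$\Rightarrow$(a).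

\section{Theorem~\ref{thm:B}: from metrics to the first-order term}\label{sec:nec}

Assume (a), and put $\mu_n=e^{2u_n}\mu_0$ and $k_n=(K_{g_n}-1)/\varepsilon_n$, so that $k_n\to k$ uniformly.

\emph{Mean.} By Gauss--Bonnet $\int K_{g_n}\mu_n=4\pi=\int\mu_n$, so $\int k_n\,\mu_n=0$ and, in the limit, $\int k\,\mu_0=0$.

\emph{First moments.} The exact form of the orthogonality found in Section~\ref{sec:first} is the identity of Kazdan and Warner \cite{KW}. We include its derivation.

\begin{lemma}\label{lem:KW}
If $K=e^{-2u}(1-\Delta u)$ with $u\in C^\infty(S^2)$, then $\int\langle\nabla K,\nabla x_i\rangle e^{2u}\,\mu_0=0$ for $i=1,2,3$ (gradients and products with respect to $g_0$).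
\end{lemma}

\begin{proof}
Let $f=x_i$, so that $\Delta f=-2f$ and $\operatorname{Hess}f=-f\,g_0$. Integrating by parts,
\begin{align*}
\int\langle\nabla K,\nabla f\rangle e^{2u}\,\mu_0&=-\int Ke^{2u}\big(\Delta f+2\langle\nabla u,\nabla f\rangle\big)\mu_0\\
&=\int(1-\Delta u)\big(2f-2\langle\nabla u,\nabla f\rangle\big)\mu_0 .
\end{align*}
Here $\int2f\,\mu_0=0$. The terms linear in $u$ are $-2\int\langle\nabla u,\nabla f\rangle\mu_0=2\int u\Delta f\,\mu_0$ and $-2\int f\Delta u\,\mu_0=-2\int u\Delta f\,\mu_0$, which cancel. The quadratic term is twice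
\begin{align*}
\int\Delta u\,\langle\nabla u,\nabla f\rangle\,\mu_0
&=-\int\big(\operatorname{Hess}u(\nabla u,\nabla f)+\operatorname{Hess}f(\nabla u,\nabla u)\big)\mu_0\\
&=-\int\Big(\tfrac12\langle\nabla|\nabla u|^2,\nabla f\rangle-f|\nabla u|^2\Big)\mu_0
=\int\Big(\tfrac12|\nabla u|^2\Delta f+f|\nabla u|^2\Big)\mu_0=0 .\qedhere
\end{align*}
\end{proof}

Apply this to $u_n$. Since $\nabla K_{g_n}=\varepsilon_n\nabla k_n$, dividing by $\varepsilon_n$ and integrating by parts gives
\[
\int k_n\,e^{2u_n}\big(-2x_i+2\langle\nabla u_n,\nabla x_i\rangle\big)\mu_0=0 .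
\]
As $k_n\to k$ uniformly and $u_n\to0$ in $C^1$ (this is where $C^1$ is used), we obtain $\int kx_i\,\mu_0=0$.

\emph{Full periodicity.} Uniform convergence controls neither critical points nor flows. What does survive is the distribution of values, and the task is to recover the rest from it. By Proposition~\ref{fact}, $k_n$ pushes $\mu_n$ forward to the uniform measure of mass $4\pi$ on $[\min k_n,\max k_n]$. Testing with continuous functions and letting $n\to\infty$, we see that $k$ pushes $\mu_0$ forward to the uniform measure of mass $4\pi$ on $[\min k,\max k]=[\alpha,\beta]$, where $\alpha<\beta$ since $k$ is non-constant. Hence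
\begin{equation}\label{eq:thin}
\mu_0(\{|k-c|<\delta\})\le\frac{8\pi}{\beta-\alpha}\,\delta\qquad\text{for all }c\in\mathbb R,\ \delta>0 .
\end{equation}
Critical points that are degenerate or saddles collect more area than this. Let $p$ be a critical point of $k$ and $c=k(p)$.
\begin{itemize}
\item Suppose the Hessian at $p$ is degenerate. Choose coordinates $(s,r)$ centered at $p$ with the $r$-direction in its kernel, so that $k=c+\frac12\gamma s^2+O((|s|+|r|)^3)$ for some $\gamma\in\mathbb R$, possibly zero. Let $C$ be the constant in the error term. On the set $\{|s|<\kappa\delta^{1/2},\ |r|<\kappa\delta^{1/3}\}$ with $\delta\le1$ we have $|k-c|\le\frac12|\gamma|\kappa^2\delta+C(2\kappa)^3\delta$, which is less than $\delta$ for a small fixed $\kappa$. This set has area at least a positive constant times $\delta^{5/6}$, which contradicts \eqref{eq:thin} as $\delta\to0$.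
\item Suppose $p$ is a non-degenerate saddle. By the Morse lemma $k=c+sr$ in suitable coordinates on a square $|s|,|r|<\rho$. In it, for $\delta<\rho^2$, the set $\{|sr|<\delta\}$ has coordinate area $4\delta\big(1+\log(\rho^2/\delta)\big)$, hence $\mu_0$-area at least a positive constant times $\delta\log(1/\delta)$ for small $\delta$ (after shrinking $\rho$, the density of $\mu_0$ in these coordinates is bounded below). This again contradicts \eqref{eq:thin}.
\end{itemize}
So $k$ is a Morse function without saddles. Each critical point contributes $+1$ to $\chi(S^2)=2$, hence there are exactly two. Since $\mu_0(\{k<c\})=\frac{4\pi}{\beta-\alpha}(c-\alpha)$ on $[\alpha,\beta]$, Lemma~\ref{lem:period} shows that the flow of $k$ is fully periodic, with period $4\pi/(\beta-\alpha)$. This proves (b) and completes the proof of Theorem~\ref{thm:B}. \qed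

\begin{remark}
The requirement in (a) that $k$ be non-constant cannot be dropped. If $g_n$ and $\varepsilon_n$ are as in (a), replacing $\varepsilon_n$ by $\sqrt{\varepsilon_n}$ gives the limit $k=0$, which carries no information.
\end{remark}

\section{Many non-isometric examples}\label{sec:C}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
The equation $\tan t=t$ has a root in each interval $(n\pi,n\pi+\frac\pi2)$, $n\ge1$, since there $\tan t-t$ runs from $-n\pi$ to $+\infty$. Let $t>0$ be a root. The function $k_t=x_3\circ\psi_t$ is non-constant; its flow on $(S^2,\mu_0)$ is conjugate by $\psi_t$ to a rotation, so it is fully periodic; and $\int k_t\,\mu_0=\int x_3\,\mu_0=0$. By the $R$-invariance of $k_t$ and by \eqref{eq:Phi3}, all first moments vanish. So (b) holds. As $k_t$ has the normalized form $x_3\circ\psi$ of Section~\ref{sec:suff}, the metrics $g_{t,\varepsilon}$ constructed there have area $4\pi$ and curvature range exactly $[1-\varepsilon,1+\varepsilon]$.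

To tell them apart we use the isometry invariant
\[
E(g)=\frac1{\varepsilon^2}\int|\nabla K_g|_g^2\,\mu_g,\qquad2\varepsilon=\max K_g-\min K_g .
\]
The Dirichlet integral of a function on a surface is conformally invariant, so we may compute it with $g_0$. Since $(K_{g_{t,\varepsilon}}-1)/\varepsilon\to k_t$ in $C^1$, we get $E(g_{t,\varepsilon})\to\int|\nabla k_t|^2\mu_0$ as $\varepsilon\to0$. Write $x=x_1$, $x_2=\sqrt{1-x^2}\cos\varphi$, $x_3=\sqrt{1-x^2}\sin\varphi$. Then $g_0=\frac{dx^2}{1-x^2}+(1-x^2)\,d\varphi^2$ and $k_t=\sqrt{1-x^2}\,\sin(\varphi+tx)$, so with $\vartheta=\varphi+tx$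
\[
|\nabla k_t|^2=(1-x^2)(\partial_xk_t)^2+\frac{(\partial_\varphi k_t)^2}{1-x^2}=\big(-x\sin\vartheta+t(1-x^2)\cos\vartheta\big)^2+\cos^2\vartheta .
\]
Integrating over $\varphi$, the mixed term drops out and
\[
\int|\nabla k_t|^2\mu_0=\pi\int_{-1}^1\big(1+x^2+t^2(1-x^2)^2\big)\,dx=\pi\Big(\frac83+\frac{16}{15}\,t^2\Big).
\]
This is strictly increasing in $t>0$. For finitely many distinct roots the limits are distinct, so for small $\varepsilon$ the numbers $E(g_{t,\varepsilon})$ are distinct and the metrics are pairwise non-isometric. Taking $N$ roots and one such $\varepsilon$ proves the last assertion.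
\end{proof}

\begin{thebibliography}{9}
\bibitem{AB} L.~Asselle and G.~Benedetti, \emph{Non-resonant circles for strong magnetic fields on surfaces}, arXiv:2104.06733 (2021).
\bibitem{KW} J.~Kazdan and F.~Warner, \emph{Curvature functions for compact 2-manifolds}, Ann. of Math. \textbf{99} (1974).
\end{thebibliography}

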